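\title{Leading coefficients of Conway polynomials of amphicheiral knots}

\begin{abstract}
We show that a nonzero integer $c$ is the leading coefficient of the Conway polynomial of an amphicheiral knot if and only if $c\not\equiv 2 \pmod 4$, and of a negative amphicheiral knot if and only if $|c|$ is a perfect square. In particular a prime $p$ is the absolute value of such a leading coefficient if and only if $p$ is odd. The examples bound Seifert surfaces invariant under a symmetry of order four. The obstruction is proved for symmetries of order $2^\nu$ and extended to arbitrary symmetries by induction along the JSJ decomposition of the knot exterior.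
\end{abstract}

\section{Introduction}

A knot $K\subset S^3$ is \emph{amphicheiral} if some orientation-reversing homeomorphism of $S^3$ maps $K$ onto itself; equivalently, $K$ is isotopic to its mirror image. The \emph{Conway polynomial} $C_L(z)\in\mathbb Z[z]$ of an oriented link $L$ is determined by $C_{\mathrm{unknot}}(z)=1$ and the skein relation
\[
C_{L_+}(z)-C_{L_-}(z)=z\,C_{L_0}(z).
\]
For a knot $K$ it is a polynomial in $z^2$ with constant term $1$, and its \emph{leading coefficient} is the coefficient of the highest power of $z$ that occurs. The following question comes from Conant and Manathunga~\cite{CM}.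

\begin{quote}
For a given prime $p$, is there an amphicheiral knot such that the absolute value of the leading coefficient of its Conway polynomial is $p$?
\end{quote}

We determine all leading coefficients. Call $K$ \emph{negative amphicheiral} if some orientation-reversing diffeomorphism of $S^3$ maps $K$ onto itself and reverses the orientation of $K$.

\begin{theorem}\label{thm:main}
A nonzero integer $c$ is the leading coefficient of the Conway polynomial of an amphicheiral knot if and only if $c\not\equiv 2\pmod 4$.
\end{theorem}

\begin{theorem}\label{thm:negative}
An integer $c\ne0$ is the leading coefficient of the Conway polynomial of a negative amphicheiral knot if and only if $|c|$ is a perfect square.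
\end{theorem}

\begin{corollary}\label{cor:prime}
For a prime $p$, an amphicheiral knot whose Conway polynomial has leading coefficient $\pm p$ exists if and only if $p$ is odd.
\end{corollary}

Without a symmetry there is no restriction: $1+nz^2$ is the Conway polynomial of a knot of genus at most one for every integer $n$ (Section~\ref{sec:conv}). The skein relation gives none either. It shows that the mirror image $L^*$ has $C_{L^*}(z)=C_L(-z)$, and for a knot this is $C_L(z)$, so the polynomial of a knot always equals that of its mirror image. A restriction can only come from the way the symmetry acts on the homological data behind the polynomial.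

The simplest amphicheiral knots suggest a strong one. The connected sum of a knot $J$ with its mirror image has Conway polynomial $C_J^2$, and the figure-eight knot has $1-z^2$. One would guess that the leading coefficient is always a square up to sign, so that no prime occurs. The guess is correct when the symmetry reverses the orientation of the knot (Theorem~\ref{thm:negative}) and when it is an involution (Section~\ref{sec:inv}). It fails for a symmetry $g$ of order four that preserves the orientation of the knot. Then $g^2$ is a rotation by $\pi$, and the Alexander polynomial splits into two factors. One belongs to the quotient knot $K/g^2$, which inherits an involution, and is a square. The other is only \emph{congruent modulo $4$} to a square times a monic polynomial. Its top coefficient is therefore odd or divisible by $4$, and Theorem~\ref{thm:main} says that this is the only constraint.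

Section~\ref{sec:constr} constructs knots with a symmetry of order four; Example~\ref{ex:five} obtains the prime $5$ by hand and displays both factors. Sections~\ref{sec:inv} and~\ref{sec:twopower} prove the obstruction for symmetries of order $2^\nu$, Section~\ref{sec:jsj} reduces an arbitrary symmetry to these, and Section~\ref{sec:proofs} assembles the theorems.

\section{Conventions and background}\label{sec:conv}

\subsection{Mirror symmetries}
Knots are smooth. A \emph{mirror symmetry} of $K$ is an orientation-reversing diffeomorphism $h$ of $S^3$ with $h(K)=K$. An amphicheiral knot is isotopic to its mirror image, so it has one. We call $h$ \emph{positive} or \emph{negative} according as it preserves or reverses the orientation of $K$, and we call $K$ positive or negative amphicheiral accordingly; a knot may be both.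

Write $K\cong K'$ if an orientation-preserving diffeomorphism of $S^3$ carries the oriented knot $K$ to the oriented knot $K'$. Let $K^*$ be the image of $K$ under a reflection and $-K$ the reversed knot. Composing with the reflection shows that $K$ is positive amphicheiral if and only if $K\cong K^*$, and negative amphicheiral if and only if $K\cong -K^*$. Connected sum is well defined up to $\cong$ and commutes with $K\mapsto K^*$ and $K\mapsto -K$, so a sum of two positive (two negative) amphicheiral knots is positive (negative) amphicheiral. The figure-eight knot $4_1$ satisfies $4_1\cong 4_1^*\cong -4_1^*$ and has Conway polynomial $1-z^2$.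

Let $N(K)$ be a tubular neighborhood and $E(K)=S^3\setminus\operatorname{int}N(K)$ the exterior. The meridian $\mu_K$ and the longitude $\lambda_K$ generate the kernels of the maps from $H_1(\partial E(K))$ to $H_1(N(K))$ and to $H_1(E(K))$. A mirror symmetry $h$ with $h(N(K))=N(K)$ preserves both kernels and reverses the orientation of $\partial E(K)$, hence the sign of $\mu_K\cdot\lambda_K$. Since $\lambda_K$ is homologous to $K$ in $N(K)$,
\begin{equation}\label{eq:signs}
h_*(\mu_K,\lambda_K)=
\begin{cases}(-\mu_K,\lambda_K)&\text{if $h$ is positive,}\\ (\mu_K,-\lambda_K)&\text{if $h$ is negative.}\end{cases}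
\end{equation}

\subsection{The Alexander polynomial}
Put $\Delta_K(t)=C_K(t^{1/2}-t^{-1/2})$; that is, substitute $z^2=t-2+t^{-1}$. Then $\Delta_K(t)=\Delta_K(t^{-1})$ and $\Delta_K(1)=1$. The sign $\doteq$ means equality up to a factor $\pm$(monomial). For $0\ne f\in\mathbb Z[t^{\pm1}]$ let $\ell(f)$ be the absolute value of the top coefficient of $f$; it is multiplicative. Put $\ell(K)=\ell(\Delta_K)$. Since $z^{2i}=t^i+(\text{lower terms})$, this is the absolute value of the leading coefficient of $C_K$. We use the following standard facts.

\begin{itemize}
\item[(A1)] Let $F$ be a Seifert surface of genus $g$ for $K$, that is, a connected oriented surface with boundary $K$. For curves $x,y$ on $F$ let $y^\pm$ be the push-offs of $y$ to the two sides of $F$, and let $V$ be the matrix of $V(x,y)=\operatorname{lk}(x,y^+)$ in a basis of $H_1(F)$. Then $V-V^T$ is, up to sign, the matrix of the intersection form of $F$, and $\Delta_K(t)=t^{-g}\det(V-tV^T)$.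
\item[(A2)] Let $E_\infty$ be the infinite cyclic cover of $E=E(K)$, with deck group generated by the meridian class $t$. Then $\Delta_K$ is the order of the $\mathbb Z[t^{\pm1}]$-module $H_1(E_\infty)$, so up to $\doteq$ it depends only on the manifold $E$. The space $H_1(E_\infty;\mathbb Q)$ is finite-dimensional, and the characteristic polynomial of $t$ on it, or on its dual, is $\Delta_K$ times a nonzero rational number and a monomial. A homeomorphism $f$ of $E$ acting on $H_1(E)=\mathbb Z$ by $\pm1$ lifts to $E_\infty$, and each lift satisfies $\tilde f\,t\,\tilde f^{-1}=t^{\pm1}$.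
\item[(A3)] $C_{K\#J}=C_KC_J$ and $C_{K^*}=C_{-K}=C_K$.
\end{itemize}

For example, a disk with two interlaced bands carrying $n$ and $1$ full twists has Seifert matrix $\left(\begin{smallmatrix}n&1\\0&1\end{smallmatrix}\right)$. Here $\det(V-tV^T)=n(1-t)^2+t$, so the boundary knot $J_n$ has $C_{J_n}=1+nz^2$.

A Laurent polynomial over $\mathbb Z$ is \emph{primitive} if its coefficients have no common divisor greater than $1$. By Gauss's lemma a product of primitive polynomials is primitive, and two primitive polynomials that differ by a rational factor differ by $\pm1$. The polynomial $\Delta_K$ is primitive because $\Delta_K(1)=1$. This is how identities obtained from rational homology become statements about the integer $\ell(K)$.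

\subsection{The arithmetic of the answer}
Let $\mathcal S=\{n\ge1: n\not\equiv2\pmod 4\}$, the set of positive integers in which the exponent of $2$ is $0$ or at least $2$. This description shows that $\mathcal S$ is closed under multiplication and contains all squares.

\begin{lemma}\label{lem:mod4}
Let $D,G,\Phi\in\mathbb Z[t^{\pm1}]$ with $G$ primitive and $\ell(\Phi)=1$. If $D\equiv\Phi G^2\pmod 4$, then $D\neq0$ and $\ell(D)\in\mathcal S$.
\end{lemma}

\begin{proof}
Since $G$ is primitive it has an odd coefficient. Let $G_0$ consist of the terms of $G$ up to and including the highest one with odd coefficient, so that $G=G_0+2G_1$. Then $G^2=G_0^2+4(G_0G_1+G_1^2)$, hence $D\equiv\Phi G_0^2\pmod4$. The top coefficient of $\Phi G_0^2$ is odd; let $e$ be its degree. The coefficient of $D$ in degree $e$ is odd and those in degrees above $e$ are divisible by $4$. So the top coefficient of $D$ is odd or divisible by $4$.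
\end{proof}

\section{Knots with a symmetry of order four}\label{sec:constr}

A mirror symmetry of finite order has even order. If the order is $2q$ with $q$ odd, its $q$-th power is a mirror symmetry of order two, and Section~\ref{sec:inv} will show that $\ell(K)$ is then a square. So four is the first order at which a prime can appear. To compute Conway polynomials in the presence of such a symmetry, we build it into a Seifert surface.

\subsection{Symmetric surfaces}
On $S^3=\mathbb R^3\cup\{\infty\}$ let
\[
h(x_1,x_2,x_3)=(-x_2,x_1,-x_3).
\]
This map reverses orientation and has order $4$, its square is the rotation by $\pi$ about $A=\{x_3\text{-axis}\}\cup\{\infty\}$, and $\langle h\rangle$ acts freely on $S^3\setminus A$. Let $D_0$ be the unit disk in the plane $x_3=0$. Inside the wedge $\{x_1>0,\ x_2>0\}$ attach to $D_0$ two bands $a_0,b_0$ whose feet on $\partial D_0$ alternate, so that $D_0\cup a_0\cup b_0$ is orientable. Attach also $a_j=h^j(a_0)$ and $b_j=h^j(b_0)$ for $j\in\mathbb Z/4$. This is the \emph{initial surface} (Figure~\ref{fig:surface}).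

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed,gray] (-2.4,0)--(2.4,0);
\draw[dashed,gray] (0,-2.4)--(0,2.4);
\foreach \r in {0,180}{
\begin{scope}[rotate=\r]
\draw[very thick] (36:1) .. controls (35:2.3) and (78:2.3) .. (72:1);
\draw[white,line width=5pt] (18:1) .. controls (12:2.3) and (55:2.3) .. (54:1);
\draw[very thick] (18:1) .. controls (12:2.3) and (55:2.3) .. (54:1);
\end{scope}}
\foreach \r in {90,270}{
\begin{scope}[rotate=\r]
\draw[very thick] (18:1) .. controls (12:2.3) and (55:2.3) .. (54:1);
\draw[white,line width=5pt] (36:1) .. controls (35:2.3) and (78:2.3) .. (72:1);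
\draw[very thick] (36:1) .. controls (35:2.3) and (78:2.3) .. (72:1);
\end{scope}}
\draw[fill=gray!20] (0,0) circle (1);
\fill (0,0) circle (1.2pt);
\node at (0.22,0.2) {$A$};
\node at (-0.4,-0.4) {$D_0$};
\node at (22:2.1) {$a_0$}; \node at (68:2.1) {$b_0$};
\node at (112:2.1) {$a_1$}; \node at (158:2.1) {$b_1$};
\node at (202:2.1) {$a_2$}; \node at (248:2.1) {$b_2$};
\node at (292:2.1) {$a_3$}; \node at (338:2.1) {$b_3$};
\end{tikzpicture}
\caption{The disk $D_0$ with eight bands, seen along the axis $A$; only the core arcs of the bands are drawn. The map $h$ is a quarter turn about $A$ followed by the reflection in the plane of $D_0$. It sends $a_j,b_j$ to $a_{j+1},b_{j+1}$, and the crossings in neighboring wedges are opposite.}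
\label{fig:surface}
\end{figure}

A \emph{symmetric surface} is an embedded orientable surface $F=D_0\cup\bigcup_j(a_j\cup b_j)$ with $a_j=h^j(a_0)$, $b_j=h^j(b_0)$, whose bands are attached along the same feet as in the initial surface and are disjoint from $A$; they need not stay in their wedges. A disk with one alternating pair of bands is a torus with one hole, and $F$ is a boundary connected sum of four of these. So $F$ has genus $4$ and $K=\partial F$ is a knot. The map $h$ rotates $D_0$, so it preserves the orientations of $F$ and $K$, and it interchanges the two sides of $F$. Hence $h$ is a positive mirror symmetry of $K$.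

Close up the core arc of each band by an arc in the sector of $D_0$ that contains its feet, equivariantly. The resulting closed curves, again called $a_j,b_j$ and oriented so that $h(a_j)=a_{j+1}$, $h(b_j)=b_{j+1}$, form a basis of $H_1(F)$. Curves with different indices are disjoint, and $a_j$ meets $b_j$ once. Let $V_{jk}$ be the $2\times2$ block of the Seifert matrix $V$ with rows $a_j,b_j$ and columns $a_k,b_k$. Put $\mathcal J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ and orient $b_0$ so that $V_{00}-V_{00}^T=\mathcal J$.

\begin{lemma}\label{lem:shape}
Let $F$ be a symmetric surface with $V_{02}=0$, and put $X=V_{00}$, $Y=V_{01}$. Then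
\begin{equation}\label{eq:V}
V=\begin{pmatrix}X&Y&0&-Y^T\\ Y^T&-X^T&-Y&0\\ 0&-Y^T&X&Y\\ -Y&0&Y^T&-X^T\end{pmatrix},\qquad X-X^T=\mathcal J .
\end{equation}
\end{lemma}

\begin{proof}
The map $h$ changes the sign of linking numbers and sends $y^+$ to $(hy)^-$. Therefore
\[
V(x,y)=-\operatorname{lk}\bigl(hx,(hy)^-\bigr)=-\operatorname{lk}\bigl((hx)^+,hy\bigr)=-V(hy,hx),
\]
that is, $V_{k+1,j+1}=-V_{jk}^T$. For $j=k$ this gives the diagonal blocks $X,-X^T,X,-X^T$. If $x,y$ are disjoint then $V(x,y)=\operatorname{lk}(x,y)=V(y,x)$, so $V_{kj}=V_{jk}^T$ for $j\ne k$. Together, $V_{j+1,k+1}=-V_{jk}$ for $j\neq k$. Thus $V_{12}=-Y$, $V_{23}=Y$, $V_{30}=-Y$, $V_{13}=-V_{02}=0$, and the remaining blocks are the transposes of these.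
\end{proof}

The shape \eqref{eq:V} is the only constraint on such a Seifert matrix.

\begin{lemma}\label{lem:realize}
For every integral $2\times2$ matrix $X$ with $X-X^T=\mathcal J$ and every integral $2\times2$ matrix $Y$ there is a symmetric surface with Seifert matrix \eqref{eq:V}.
\end{lemma}

The proof is in Subsection~\ref{sub:realize}; we first see what the lemma gives.

\subsection{The two factors}
The rotation $h^2$ exchanges the indices $j$ and $j+2$, so $\det(V-tV^T)$ should split along its eigenspaces. For $X,Y$ as in Lemma~\ref{lem:realize} put
\[
\sigma=1-t,\quad \Theta=X-tX^T,\quad d=\det\Theta,\quad \delta=\det X,\quad Y-Y^T=\rho\,\mathcal J,\quad W=Y+Y^T .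
\]
Note that $\sigma^2=tz^2$. The polynomial $d$ has the form $\delta+\beta t+\delta t^2$ and equals $\det\mathcal J=1$ at $t=1$, so $d=\delta\sigma^2+t\neq0$. Let $\Theta'=d\,\Theta^{-1}$ be the adjugate of $\Theta$.

\begin{lemma}\label{lem:factor}
For $V$ as in \eqref{eq:V}, $\det(V-tV^T)=\Delta_+\Delta_-$, where
\[
\Delta_+=(d+\rho^2\sigma^2)^2,\qquad \Delta_-=d^2+\sigma^2\operatorname{tr}\bigl(W\Theta'^T\,W\Theta'\bigr)+\sigma^4(\det W)^2 .
\]
\end{lemma}

\begin{proof}
The diagonal blocks of $V-tV^T$ are $\Theta$ and $-X^T+tX=-\Theta^T$, and the other blocks are $\sigma V_{jk}$ because $V_{kj}^T=V_{jk}$. So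
\[
V-tV^T=\begin{pmatrix}\mathcal P&\mathcal Q\\ \mathcal Q&\mathcal P\end{pmatrix},\qquad
\mathcal P=\begin{pmatrix}\Theta&\sigma Y\\ \sigma Y^T&-\Theta^T\end{pmatrix},\qquad
\mathcal Q=\begin{pmatrix}0&-\sigma Y^T\\ -\sigma Y&0\end{pmatrix}.
\]
Adding the second block row to the first and then subtracting the first block column from the second makes the matrix block triangular, with diagonal blocks
\[
\mathcal P+\mathcal Q=\begin{pmatrix}\Theta&\sigma\rho\mathcal J\\-\sigma\rho\mathcal J&-\Theta^T\end{pmatrix},\qquad
\mathcal P-\mathcal Q=\begin{pmatrix}\Theta&\sigma W\\ \sigma W&-\Theta^T\end{pmatrix}.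
\]
Let $\Delta_\pm=\det(\mathcal P\pm\mathcal Q)$. Over $\mathbb Q(t)$ we use
\[
\det\begin{pmatrix}\Theta&B\\ B'&-\Theta^T\end{pmatrix}=\det\Theta\cdot\det\bigl(-\Theta^T-B'\Theta^{-1}B\bigr)=d^2\det\bigl(I+(\Theta^{-1})^TB'\Theta^{-1}B\bigr)
\]
and two identities for $2\times2$ matrices, $N^T\mathcal JN=(\det N)\mathcal J$ and $\det(I+N)=1+\operatorname{tr}N+\det N$. For $\mathcal P+\mathcal Q$ the first gives $(\Theta^{-1})^T\mathcal J\Theta^{-1}\mathcal J=d^{-1}\mathcal J^2=-d^{-1}I$, so $\Delta_+=d^2(1+\rho^2\sigma^2/d)^2$. For $\mathcal P-\mathcal Q$ apply the second to $N=\sigma^2(\Theta^{-1})^TW\Theta^{-1}W$, which has trace $\sigma^2d^{-2}\operatorname{tr}(W\Theta'^TW\Theta')$ and determinant $\sigma^4d^{-2}(\det W)^2$.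
\end{proof}

\begin{example}[The prime $5$]\label{ex:five}
Take $X=\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)$. Then $\Theta=\left(\begin{smallmatrix}\sigma&t\\-1&\sigma\end{smallmatrix}\right)$ and $d=\sigma^2+t=t(1+z^2)$. For $Y=0$ we get $\Delta_+=\Delta_-=d^2$ and $C_K=(1+z^2)^4$, as for a connected sum of four knots with polynomial $1+z^2$. Now let each $a_j$ link $a_{j+1}$ once: $Y=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)$. Then $\rho=0$, so $\Delta_+=d^2$ is unchanged. The matrix $W=\left(\begin{smallmatrix}2&0\\0&0\end{smallmatrix}\right)$ has determinant $0$, and $\operatorname{tr}(W\Theta'^TW\Theta')=4(\Theta'_{11})^2=4\sigma^2$. So $\Delta_-=d^2+4\sigma^4=t^2[(1+z^2)^2+4z^4]$, and by (A1)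
\[
C_K(z)=(1+z^2)^2\,(1+2z^2+5z^4).
\]
The leading coefficient is $5$. The first factor is a square. The second is not, but it is congruent to the first modulo $4$: the curve $a_0$ links both of its neighbors $a_1$ and $a_3$, the two contributions cancel in $\mathcal P+\mathcal Q$ and add up to $2$ in $\mathcal P-\mathcal Q$, and this $2$ enters the determinant squared.
\end{example}

To reach other primes we need a free parameter. Since $\Delta_+=t^2\bigl(1+(\delta+\rho^2)z^2\bigr)^2$, a prime leading coefficient forces $\delta+\rho^2\in\{0,\pm1\}$. We let $\rho=-k$ vary and compensate with $\delta=\varepsilon-k^2$.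

\begin{theorem}\label{thm:family}
For all $k\in\mathbb Z$ and $\varepsilon\in\{0,1\}$ there is a positive amphicheiral knot $K$ with
\[
C_K(z)=(1+\varepsilon z^2)^2\Bigl[(1+\varepsilon z^2)^2+4z^2\bigl((k+1)z^2-k^2\bigr)\Bigr].
\]
\end{theorem}

\begin{proof}
Let $K$ be the boundary of a symmetric surface given by Lemma~\ref{lem:realize} for
\[
X=\begin{pmatrix}\delta&0\\-1&1\end{pmatrix},\quad \delta=\varepsilon-k^2,\qquad Y=\begin{pmatrix}1&0\\k&0\end{pmatrix}.
\]
Then $\rho=-k$, $W=\left(\begin{smallmatrix}2&k\\k&0\end{smallmatrix}\right)$, $\det W=-k^2$, $\Theta=\left(\begin{smallmatrix}\delta\sigma&t\\-1&\sigma\end{smallmatrix}\right)$, $\Theta'=\left(\begin{smallmatrix}\sigma&-t\\1&\delta\sigma\end{smallmatrix}\right)$, and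
\[
W\Theta'^T=\begin{pmatrix}2\sigma-kt&2+k\delta\sigma\\ k\sigma&k\end{pmatrix},\qquad
W\Theta'=\begin{pmatrix}2\sigma+k&k\delta\sigma-2t\\ k\sigma&-kt\end{pmatrix}.
\]
The trace of the product is
\[
(2\sigma-kt)(2\sigma+k)+(2+k\delta\sigma)k\sigma+k\sigma(k\delta\sigma-2t)-k^2t .
\]
Since $1-t=\sigma$, the first term is $4\sigma^2+2k\sigma^2-k^2t$ and the next two add up to $2k\sigma^2+2k^2\delta\sigma^2$. The trace is thus $4(k+1)\sigma^2+2k^2\delta\sigma^2-2k^2t$. Comparing with $(d+k^2\sigma^2)^2=d^2+2k^2\sigma^2(\delta\sigma^2+t)+k^4\sigma^4$, Lemma~\ref{lem:factor} gives
\[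
\Delta_+=(d+k^2\sigma^2)^2,\qquad \Delta_-=(d+k^2\sigma^2)^2+4\sigma^2\bigl((k+1)\sigma^2-k^2t\bigr).
\]
Here $d+k^2\sigma^2=\varepsilon\sigma^2+t=t(1+\varepsilon z^2)$. Substitute $\sigma^2=tz^2$ and divide by $t^4$, as in (A1).
\end{proof}

\subsection{Proof of Lemma~\ref{lem:realize}}\label{sub:realize}
One changes a Seifert matrix by twisting bands and by passing one band through another. The difficulty is to do this equivariantly: each move must be performed together with its images under $h,h^2,h^3$, these must not collide, and they must not undo the intended change.

A symmetric surface is given by an $h$-invariant family of disjoint core arcs, disjoint from $A$ and meeting $D_0$ only at the feet, and an $h$-invariant family of framings (the direction across the band); the bands may be taken as thin as we like. For the initial surface $Y=0$ and $V_{02}=0$, because curves with different indices lie in disjoint convex wedges. We use two moves.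

\emph{Move (i).} Insert a full twist of either sign in a band $u\in\{a_0,b_0\}$, and its images in the bands $h^ju$. The only linking numbers that change are $\operatorname{lk}(h^ju,(h^ju)^+)$. So one diagonal entry of $X$ changes by $\pm1$, while $Y$ and $V_{02}$ do not change.

\emph{Move (ii).} Let $u\in\{a_0,b_0\}$ and let $v\ne u$ be one of $a_0,b_0,a_1,b_1$. Choose interior points $p,q$ of the core arcs of $u,v$ with $q\neq h(p)$. Then $p$ and $q$ lie in different orbits, since $h(u)$ is the only band in the orbit of $u$ that can equal $v$. The complement $S^3\setminus F$ is connected because $F$ is connected with nonempty boundary, and it stays connected after removing the one-dimensional set $A$. So there is an arc $\gamma$ from $p$ to $q$, transverse to $F$ at its ends, with interior in $S^3\setminus(F\cup A)$. The action of $\langle h\rangle$ on $S^3\setminus A$ is free, so the quotient is a $3$-manifold, and by general position there we may assume that $\gamma$ projects to an embedded arc. Then $\gamma,h\gamma,h^2\gamma,h^3\gamma$ are disjoint: if $x=h^jx'$ with $x,x'\in\gamma$, then $x=x'$ and so $h^j=1$.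

Make the bands thin. Then $\gamma$ has a neighborhood $N\cong[-1,3]\times D^2$ that is disjoint from $A$, $D_0$ and its images $h^jN$, meets no band other than $u$ and $v$, and has orientation-preserving coordinates $(s,y_1,y_2)$ with
\[
\gamma=\{(s,0,0):0\le s\le1\},\quad N\cap\operatorname{core}(u)=\{(0,y_1,0)\},\quad N\cap\operatorname{core}(v)=\{(1,0,y_2)\}.
\]
Let $\psi\ge0$ be a bump function supported near $0$ with maximum $\psi(0)=2$. The arcs $u_\theta=\{(\theta\psi(y_1),y_1,0)\}$, $0\le\theta\le1$, are embedded and fixed near their ends. They meet $\operatorname{core}(v)$ only when $y_1=0$ and $\theta\psi(0)=1$, that is, once, at $\theta=\frac12$, and transversally. Carry the framing along continuously, fixed near the ends, and replace $u\cap N$ by a thin band along the final arc ($\theta=1$). Do the same in each $h^jN$ by applying $h^j$. The result is a symmetric surface.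

During the move every basis curve remains embedded and disjoint from its own push-off, so the diagonal entries of $V$ do not change. Two different basis curves cross only if they form one of the pairs $\{h^ju,h^jv\}$. These four pairs are distinct, also when $v=h(u)$, so each crosses exactly once. Push-offs may be taken close to the curves, so $\operatorname{lk}(u,v^+)$ and $\operatorname{lk}(v,u^+)$ change by the same sign $\eta=\pm1$, determined by the orientation of the frame formed by $\partial/\partial s$ and the directions of $u$ and $v$. Both signs occur. Indeed, compose the coordinates with $(s,y)\mapsto(s,R_{\pi\chi(s)}y)$, where $R_\alpha$ is the rotation of $D^2$ by $\alpha$ and $\chi$ equals $1$ for $s\le\frac13$ and $0$ for $s\ge\frac23$. The new coordinates have the same form, with the direction of $u$ reversed and the other two directions kept.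

If $v\in\{a_0,b_0\}$, the four pairs lie in the four diagonal blocks, so $X_{12}$ and $X_{21}$ change by $\eta$ while $Y$ and $V_{02}$ do not change. If $v\in\{a_1,b_1\}$, the pair $\{h^ju,h^jv\}$ affects only $V_{j,j+1}$ and $V_{j+1,j}$, so the single entry $V(u,v)$ of $Y$ changes by $\eta$ while $X$ and $V_{02}$ do not change. Any two matrices $X$ with $X-X^T=\mathcal J$ differ by a symmetric integral matrix. Hence moves (i) and (ii) lead from the initial surface to every pair $(X,Y)$, with $V_{02}=0$ throughout, and Lemma~\ref{lem:shape} finishes the proof. \qed

\section{Involutions give squares}\label{sec:inv}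

\subsection{Fixed points}
Let $g$ be a diffeomorphism of $S^3$ whose order is a power of $2$. Averaging gives a Riemannian metric for which $\langle g\rangle$ acts by isometries. So an invariant knot has invariant tubular neighborhoods, and the fixed set of an element $f\in\langle g\rangle$ is a closed submanifold with tangent space $\ker(df_p-I)$ at $p$. By Smith theory $\operatorname{Fix}(f)$ is empty or has the mod $2$ homology of a sphere; this is one reason to work with $2$-groups.

\begin{itemize}
\item[(F1)] If $f$ reverses orientation, its Lefschetz number is $1-\deg f=2$, so it has a fixed point $p$. The orthogonal map $df_p$ has determinant $-1$, so its fixed space has odd codimension. Hence $\operatorname{Fix}(f)$ is $S^0$ or $S^2$. In the second case $f$ acts by $-1$ on the normal line and exchanges the two sides of the sphere, which are balls by Alexander's theorem.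
\item[(F2)] If $f\ne1$ preserves orientation and has a fixed point, the codimension is even and positive, so $\operatorname{Fix}(f)$ is a circle. By the Smith conjecture~\cite{MB} this circle is unknotted and $\langle f\rangle$ is conjugate to a group of rotations about it.
\end{itemize}

\begin{lemma}\label{lem:faithful}
If $P$ is a nontrivial knot with $g(P)=P$, then $\langle g\rangle$ acts faithfully on $P$.
\end{lemma}

\begin{proof}
Suppose $1\ne f\in\langle g\rangle$ fixes $P$ pointwise. If $f$ preserves orientation, then $P=\operatorname{Fix}(f)$ is unknotted by (F2). Otherwise $P$ lies on the smooth sphere $\operatorname{Fix}(f)$ and bounds a disk there.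
\end{proof}

\subsection{Negative symmetries}

\begin{proposition}\label{prop:neg}
If a knot $P$ has a negative mirror symmetry $g$ of order $2^\nu$, then $\ell(P)$ is a perfect square.
\end{proposition}

\begin{proof}
Let $P$ be nontrivial, since otherwise $\ell(P)=1$. The map $g|_P$ reverses the orientation of a circle, so it has exactly two fixed points. Then $g^2|_P$ preserves orientation, has finite order and has a fixed point, so it is the identity, and $g^2=1$ by Lemma~\ref{lem:faithful}. There are two cases by (F1).

Suppose $\operatorname{Fix}(g)=S^2$. The knot $P$ meets this sphere exactly in the two fixed points of $g|_P$, and transversally because $dg=-1$ on the tangent line of $P$. So $P=J\#J'$, and $g$ exchanges the two ball--arc pairs. Thus $J'$ is the mirror image of $J$ up to orientation, and $\ell(P)=\ell(J)^2$ by (A3).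

Suppose $\operatorname{Fix}(g)=S^0$, so that both fixed points lie on $P$. The idea is that $g$ lifts to a square root of the deck transformation $t$. At a fixed point $p$ the involution $dg_p$ has no eigenvalue $1$, so $dg_p=-I$, and $g$ rotates the meridian circle $\mu_p$ over $p$ of an invariant tubular neighborhood by $\pi$. By \eqref{eq:signs} and (A2) the lifts of $g$ to $E_\infty$ commute with $t$. The preimage of $\mu_p$ in $E_\infty$ is a single line, on which $t$ is the translation by $1$ and a lift of $g$ is the translation by $\frac12+j$ for some integer $j$. Multiplying by $t^{-j}$, we get a lift $\tilde g$ that translates by $\frac12$. Then $\tilde g^2$ is a deck transformation that agrees with $t$ on the line, so $\tilde g^2=t$. Let $\chi(x)$ be the characteristic polynomial of $\tilde g$ on $H_1(E_\infty;\mathbb Q)$. Then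
\[
\det(x^2-t)=\det(x-\tilde g)\det(x+\tilde g)=\pm\chi(x)\chi(-x).
\]
Let $F\in\mathbb Z[x]$ be a primitive rational multiple of $\chi$. By (A2), $\Delta_P(x^2)$ and $F(x)F(-x)$ agree up to a monomial and a rational factor, and both are primitive. So $\Delta_P(x^2)\doteq F(x)F(-x)$ and $\ell(P)=\ell(F)^2$.
\end{proof}

In the second case the polynomial itself need not be a square: for the figure-eight knot, $\Delta(x^2)\doteq x^4-3x^2+1=(x^2+x-1)(x^2-x-1)$.

\subsection{Positive involutions}
By \eqref{eq:signs} a positive symmetry inverts $t$, so it commutes not with $t$ but with $u=t+t^{-1}$. The source of squares is now a symplectic form for which $u$ is self-adjoint.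

\begin{lemma}\label{lem:pf}
Let $\langle\,,\rangle$ be a nondegenerate skew form on a finite-dimensional $\mathbb Q$-vector space and $u$ an endomorphism with $\langle ua,b\rangle=\langle a,ub\rangle$. Then $\det(x-u)=\gamma(x)^2$ with $\gamma\in\mathbb Q[x]$ monic.
\end{lemma}

\begin{proof}
Recall that the Pfaffian of a skew $2r\times2r$ matrix is a homogeneous polynomial of degree $r$ in its entries with $\operatorname{Pf}^2=\det$. Let $\Omega$ be the Gram matrix and $U$ the matrix of $u$. The form $\langle a,ub\rangle=\langle ua,b\rangle=-\langle b,ua\rangle$ is skew, so $\Omega U$ is skew. Put $\gamma(x)=\operatorname{Pf}(x\Omega-\Omega U)/\operatorname{Pf}(\Omega)$. It is monic by homogeneity, and $\gamma^2=\det(x\Omega-\Omega U)/\det\Omega=\det(x-U)$.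
\end{proof}

Applied to the whole cohomology of $E_\infty$, the lemma gives nothing new: the eigenvalues of $t$ come in pairs $\alpha^{\pm1}$ for every knot, so those of $u$ are doubled anyway. An involution splits the space into two isomorphic symplectic halves, and the lemma applied to one half doubles the eigenvalues once more. We allow the involution to be singular away from the knot, because in Section~\ref{sec:twopower} it will act on a quotient.

\begin{proposition}\label{prop:posinv}
Let $h$ be an orientation-reversing homeomorphism of $S^3$ with $h^2=1$. Suppose that $h$ maps the knot $J$ to itself preserving its orientation, is smooth near $J$, and has a fixed point off $J$. Then $\Delta_J\doteq G^2$ with $G\in\mathbb Z[t^{\pm1}]$ primitive.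
\end{proposition}

\begin{proof}
Let $E$ be the exterior of an invariant tubular neighborhood of $J$ that misses the fixed point $x_0$.

\emph{The lift.} By \eqref{eq:signs} and (A2), every lift satisfies $\tilde ht\tilde h^{-1}=t^{-1}$. Composing with a power of $t$, choose $\tilde h$ fixing a point over $x_0$. Then $\tilde h^2$ is a deck transformation with a fixed point, so $\tilde h^2=1$. This is the only use of the fixed point.

\emph{The form.} All coefficients are rational. Let $H=H^1(E_\infty)$. By Milnor~\cite{Milnor}, $H^1(E_\infty,\partial E_\infty)\to H$ is an isomorphism, $H^2(E_\infty,\partial E_\infty)\cong\mathbb Q$, and the cup product with values in this group is a nondegenerate skew form $\langle\,,\rangle$ on $H$. A homeomorphism of $E_\infty$ is an isometry of the form if it acts trivially on $H^2(E_\infty,\partial E_\infty)$, and we can test this on the boundary. Indeed, $E$ has the homotopy type of a finite $2$-complex, so $H_2(E_\infty)$ is a submodule of a free module over the principal ideal domain $\mathbb Q[t^{\pm1}]$, hence free. Its rank is $\chi(E)=0$, because $H_0(E_\infty)$ and $H_1(E_\infty)$ are torsion. So $H_2(E_\infty)=0$,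 and $H_2(E_\infty,\partial E_\infty)$ injects into $H_1(\partial E_\infty)=\mathbb Q$, which is generated by a lift of the longitude. The annulus $\partial E_\infty$ injects on $H_1$ into $\partial E$, where the identity and $h$ both fix $\lambda_J$; for $h$ this is \eqref{eq:signs} and uses that $h$ preserves the orientation of $J$. So $t$ and $\tilde h$ act trivially on $H_2(E_\infty,\partial E_\infty)$ and on its dual, and both are isometries.

\emph{The splitting.} Let $H_\pm$ be the $\pm1$ eigenspaces of $\tilde h$, so $H=H_+\oplus H_-$. For $a\in H_+$, $b\in H_-$ we have $\langle a,b\rangle=\langle\tilde ha,\tilde hb\rangle=-\langle a,b\rangle=0$, so the form is nondegenerate on $H_+$. The map $u=t+t^{-1}$ commutes with $\tilde h$, and it is self-adjoint because $\langle ta,b\rangle=\langle a,t^{-1}b\rangle$. Lemma~\ref{lem:pf} gives $\det(x-u|H_+)=\gamma(x)^2$. The map $t-t^{-1}$ commutes with $u$ and anticommutes with $\tilde h$, so it interchanges $H_+$ and $H_-$. It is invertible, because $\Delta_J(1)=1$ and $\Delta_J(-1)\equiv\Delta_J(1)\pmod2$ show that $\pm1$ are not eigenvalues of $t$. Hence $u|H_-$ is conjugate to $u|H_+$, and $\det(x-u|H)=\gamma(x)^4$.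

\emph{Back to $t$.} Since $\Delta_J$ is symmetric without roots $\pm1$, the eigenvalues of $t$ on $H$ are $\alpha_i^{\pm1}$, $1\le i\le N$. With $u_i=\alpha_i+\alpha_i^{-1}$ we have $\det(x-u|H)=\prod(x-u_i)^2$, so $\prod(x-u_i)=\gamma(x)^2$, both sides being monic, and $N=2\deg\gamma$. Therefore
\[
\det(x-t|H)=\prod_i(x^2-u_ix+1)=x^N\prod_i(x+x^{-1}-u_i)=x^N\gamma(x+x^{-1})^2 .
\]
Let $G$ be a primitive rational multiple of $\gamma(t+t^{-1})$. By (A2), $\Delta_J$ and $G^2$ agree up to a monomial and a rational factor, and both are primitive.
\end{proof}

\section{Positive symmetries of order $2^\nu$}\label{sec:twopower}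

For $\nu\ge2$ the square $\tau=g^2$ of the symmetry is a rotation. We pass to the quotient by $\tau$, where $g$ becomes an involution, and recover $\Delta_P$ from the link formed by the quotient knot and the axis.

The \emph{two-variable Alexander polynomial} $\Delta(t,s)$ of an oriented link $J_1\cup J_2$ is the order of the first homology of the universal abelian cover of the complement, as a module over $\mathbb Z[t^{\pm1},s^{\pm1}]$, where $t,s$ are the meridian classes of $J_1,J_2$. It is defined up to $\doteq$, and up to $\doteq$ it is invariant under any automorphism of $H_1=\langle t,s\rangle$ induced by a homeomorphism of the complement. We use two theorems.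

\begin{itemize}
\item[(T)] Torres~\cite{Torres}: $\Delta(t^{-1},s^{-1})\doteq\Delta(t,s)$, and $\Delta(t,1)\doteq\frac{t^L-1}{t-1}\Delta_{J_1}(t)$ with $L=\operatorname{lk}(J_1,J_2)$.
\item[(M)] Murasugi~\cite{Murasugi}: let the knot $P$ be invariant under a rotation $\tau$ of order $n$ (here a power of $2$) about an axis $A$ disjoint from $P$, let $\bar P,\bar A$ be the images in $S^3/\tau\cong S^3$, and let $\Delta(t,s)$ be the polynomial of $\bar P\cup\bar A$. Then $\Delta_P(t)\doteq\Delta_{\bar P}(t)\prod_{j=1}^{n-1}\Delta(t,\omega^j)$ with $\omega=e^{2\pi i/n}$.
\end{itemize}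

\begin{proposition}\label{prop:pos}
If a knot $P$ has a positive mirror symmetry $g$ of order $2^\nu$, then $\ell(P)\in\mathcal S$.
\end{proposition}

\begin{proof}
Let $P$ be nontrivial. By Lemma~\ref{lem:faithful} the group $\langle g\rangle$ acts on $P$ faithfully by orientation-preserving maps of finite order, hence freely. In particular $\operatorname{Fix}(g)\cap P=\emptyset$. If $\operatorname{Fix}(g)$ were a $2$-sphere, $P$ would lie on one side of it while $g$ exchanges the sides. So $\operatorname{Fix}(g)=S^0$ by (F1). If $\nu=1$, Proposition~\ref{prop:posinv} gives $\ell(P)=\ell(G)^2$.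

\emph{The quotient.} Let $\nu\ge2$, $n=2^{\nu-1}$ and $\tau=g^2$, of order $n$. It fixes $\operatorname{Fix}(g)$, so by (F2) $A=\operatorname{Fix}(\tau)$ is a circle, $\langle\tau\rangle$ is conjugate to a group of rotations about $A$, and $S^3/\tau\cong S^3$. The action on $P$ is free, so $A\cap P=\emptyset$. The map $g$ induces an orientation-reversing involution $\bar g$ of $S^3/\tau$ that is smooth off $\bar A$, preserves $\bar P$ with its orientation, and fixes the image of $\operatorname{Fix}(g)$, which lies on $\bar A$. Proposition~\ref{prop:posinv} gives $\Delta_{\bar P}\doteq G^2$ with $G$ primitive.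

The preimage of $\bar P$ in the $n$-fold cyclic cover branched over $\bar A$ has $\gcd(L,n)$ components, where $L=\operatorname{lk}(\bar P,\bar A)$. This preimage is $P$, so $L$ is odd and in particular nonzero. By (T), $\Delta(t,1)\doteq\Phi G^2\neq0$ with $\Phi=1+t+\dots+t^{|L|-1}$. By (M), $\Delta(t,-1)\ne0$, since it is the factor $j=n/2$.

\emph{Symmetry in $s$ alone.} The map $g|_A$ is an involution, since $g^2$ fixes $A$, and it has exactly two fixed points, so it reverses $A$. Thus $\bar g$ preserves $\bar P$ and reverses $\bar A$, and as in \eqref{eq:signs} it acts on meridians by $t\mapsto t^{-1}$, $s\mapsto s$. Hence $\Delta(t^{-1},s)\doteq\Delta(t,s)$, and with (T)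
\[
\Delta(t,s^{-1})=\eta\,t^\alpha s^\beta\Delta(t,s),\qquad\eta=\pm1 .
\]
Applying this twice gives $\Delta=t^{2\alpha}\Delta$, so $\alpha=0$. Setting $s=1$ gives $\eta=1$, and setting $s=-1$ shows that $\beta$ is even. Replace $\Delta$ by $s^{\beta/2}\Delta$; this multiplies the product in (M) by a power of $\omega^{n(n-1)/2}=-1$. Now $\Delta(t,s^{-1})=\Delta(t,s)$, that is,
\begin{equation}\label{eq:sym}
\Delta(t,s)=c_0(t)+\sum_{i\ge1}c_i(t)(s^i+s^{-i}),\qquad c_i\in\mathbb Z[t^{\pm1}].
\end{equation}
The numbers $\omega^j$, $0<j<n$, are $-1$ and the primitive $d$-th roots of unity for the divisors $d\ge4$ of $n$.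

\emph{The root $-1$.} Let $D(t)=\Delta(t,-1)$. For an arbitrary polynomial the values at $s=1$ and $s=-1$ agree modulo $2$; by \eqref{eq:sym} they agree modulo $4$:
\[
D(t)-\Delta(t,1)=\sum_{i\ge1}c_i\bigl(2(-1)^i-2\bigr)=-4\sum_{i\text{ odd}}c_i .
\]
So $D\equiv\pm t^{i_0}\Phi G^2\pmod4$ for some $i_0$, and $\ell(D)\in\mathcal S$ by Lemma~\ref{lem:mod4}.

\emph{The other roots.} Fix $d\ge4$ dividing $n$. The primitive $d$-th roots of unity fall into pairs $\{\zeta,\zeta^{-1}\}$ with $\zeta\ne\zeta^{-1}$, and $\Delta(t,\zeta)=\Delta(t,\zeta^{-1})$ by \eqref{eq:sym}. So $\prod_\zeta\Delta(t,\zeta)=R_d^2$, where $R_d$ is the product with one factor for each pair. The Galois group of $\mathbb Q(\zeta)$ permutes the pairs, so the coefficients of $R_d$ are rational algebraic integers, and $R_d\in\mathbb Z[t^{\pm1}]$.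

Altogether $\Delta_P\doteq G^2D\prod_dR_d^2$, so $\ell(P)$ is $\ell(D)$ times a square and lies in $\mathcal S$.
\end{proof}

\begin{remark}
For the knots of Section~\ref{sec:constr}, $n=2$ and the factors $G^2$ and $D$ are $\Delta_+$ and $\Delta_-$. Indeed, $F/h^2$ is a Seifert surface of genus $2$ for $\bar K$ meeting $\bar A$ once, so $L=\pm1$ and $\Phi=1$. Pulling back a $2$-chain bounded by $\bar y^+$ gives $\operatorname{lk}(\bar x,\bar y^+)=\operatorname{lk}(x,y^+)+\operatorname{lk}(x,(h^2y)^+)$ for basis curves $x,y$. So the Seifert matrix of $F/h^2$ has blocks $V_{jk}+V_{j,k+2}$, $j,k\in\{0,1\}$, and $\Delta_{\bar K}\doteq\det(\mathcal P+\mathcal Q)=\Delta_+$. Then (M) gives $D\doteq\Delta_-$.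
\end{remark}

\section{Arbitrary symmetries}\label{sec:jsj}

A mirror symmetry $h$ need not have finite order. If the exterior of $K$ is hyperbolic, rigidity replaces $h$ by an isometry. In general we cut the exterior into geometric pieces and consider the piece $M$ that contains the boundary torus. The rest of the exterior consists of exteriors of companion knots, which we treat by induction. Filling $M$ with solid tori gives a simpler knot $P$, on which the isometry of $M$ acts with finite order. This needs two lemmas: one compares $\Delta_K$ with $\Delta_P$, the other extends an isometry over the filling without changing its order.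

\subsection{Untying the companions}
Let $V\subset S^3$ be a solid torus with core $C$ and $K\subset\operatorname{int}V$ a knot. The \emph{winding number} $w$ is defined up to sign by $[K]=w[C]$ in $H_1(V)$. Replace the exterior $X=S^3\setminus\operatorname{int}V$ of $C$ by a solid torus $Q$ whose meridian is the longitude of $X$, the slope on $\partial X$ that is null-homologous in $X$. (A \emph{slope} on a torus is an isotopy class of essential simple closed curves, or equivalently a primitive homology class up to sign.) This slope meets the meridian of $V$ once, so $V\cup Q\cong S^3$, and $K$ becomes a knot $K'$, the \emph{pattern}. Seifert's formula states that $\Delta_K(t)\doteq\Delta_{K'}(t)\,\Delta_C(t^w)$.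

\begin{lemma}\label{lem:untie}
Let $X_1,\dots,X_m\subset S^3\setminus N(K)$ be disjoint, where $X_i=S^3\setminus\operatorname{int}V_i$ for a solid torus $V_i$ whose core $C_i$ is a nontrivial knot, and let $w_i$ be the winding number of $K$ in $V_i$. Replace every $X_i$ by a solid torus $Q_i$ whose meridian is the longitude of $X_i$. The result is $S^3$, and the knot $P$ that $K$ becomes satisfies
\begin{equation}\label{eq:satellite}
\Delta_K(t)\doteq\Delta_P(t)\prod_{i}\Delta_{C_i}(t^{w_i}),\qquad \ell(K)=\ell(P)\prod_{w_i\ne0}\ell(C_i).
\end{equation}
\end{lemma}

\begin{proof}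
We induct on $m$; for $m=0$ there is nothing to prove. Replace $X_m$ by $Q_m$. The result is $S^3$, and Seifert's formula splits off the factor $\Delta_{C_m}(t^{w_m})$. We must show that for $i<m$ the hypotheses and the data survive in the new sphere with the new knot $K'$.

By Alexander's theorem the torus $\partial X_i$ bounds a solid torus in the new sphere. The exterior $X_i$ of a nontrivial knot is not a solid torus, so the other side $V_i'$ is one. Its core $C_i'$ has exterior $X_i$, so it is nontrivial, $\Delta_{C_i'}\doteq\Delta_{C_i}$ by (A2), and the longitude of $X_i$ is the same slope.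

For the winding number, note that $H_1(X_i)=\mathbb Z$ is generated by the meridian of $V_i$, whose linking number with $K$ is $\pm w_i$. So $H_1(X_i)\to H_1(E(K))=\mathbb Z$ is multiplication by $\pm w_i$, and likewise $H_1(X_i)\to H_1(E(K'))$ is multiplication by $\pm w_i'$. Let $E_0=E(K)\setminus\operatorname{int}X_m\supset X_i$. The maps from $H_1(\partial X_m)$ to $H_1(X_m)$ and to $H_1(Q_m)$ are both onto with kernel generated by the longitude $\lambda$ of $X_m$. By Mayer--Vietoris, $H_1(E(K))$ and $H_1(E(K'))$ are both equal to $H_1(E_0)/\langle\lambda\rangle$. Hence $|w_i'|=|w_i|$, and the induction hypothesis gives the first formula.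

The second follows because $\Delta_{C}(t^w)$ is $\Delta_C(1)=1$ for $w=0$, and has $\ell=\ell(C)$ for $w\ne0$ by the symmetry of $\Delta_C$.
\end{proof}

\subsection{Equivariant Dehn filling}
The \emph{Dehn filling} of $M$ along slopes chosen on its boundary tori is obtained by gluing to each torus a solid torus with the chosen slope as meridian. A diffeomorphism that permutes the slopes extends over the filling, but an arbitrary extension loses the finite order. We therefore build the solid tori from the flat geometry of the cusps, so that the extension is canonical.

\begin{lemma}\label{lem:fill}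
Let $M$ be a compact oriented $3$-manifold with torus boundary components whose interior is a complete hyperbolic manifold of finite volume, and let $\varphi$ be an isometry of $\operatorname{int}M$. Choose a slope on each boundary torus such that $\varphi$ permutes these slopes. Then, after truncating the cusps, $\varphi$ extends to a diffeomorphism $g$ of the Dehn filling that preserves the union of the cores of the filling solid tori and has the same order as $\varphi$.
\end{lemma}

\begin{proof}
Truncate along horospherical tori that bound disjoint cusp neighborhoods of equal small volume, and identify $M$ with the truncated manifold. Isometries permute these tori, map them by flat isometries, and act on collars $T\times(\text{interval})$ as a flat isometry times the identity.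

Let $T=\mathbb R^2/\Lambda$ be one of the tori and $c\in\Lambda$ a primitive vector representing its slope. The translations $x\mapsto x+\theta c$, $\theta\in\mathbb R/\mathbb Z$, make $T$ a principal circle bundle over a circle. Let $W_T$ be the associated disk bundle: its points are classes $[x,\xi]$ with $x\in T$, $\xi\in D^2\subset\mathbb C$ and $[x+\theta c,\xi]=[x,e^{2\pi i\theta}\xi]$. This is a solid torus with core $\xi=0$. Every point off the core is $[x,\rho]$ for unique $x\in T$ and $0<\rho\le1$; this identifies $\partial W_T$ with $T$ and gives a collar $T\times(0,1]$. The fiber disk through $[x,0]$ has boundary $\{[x+\theta c,1]\}$, so the meridian slope is $c$.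

A flat isometry $\varphi\colon T\to T'$ is affine. If it takes the slope of $c$ to that of $c'$, then $\varphi(x+\theta c)=\varphi(x)\pm\theta c'$ with a constant sign. Define
\[
[x,\xi]\mapsto[\varphi(x),\xi]\quad(\text{sign }+),\qquad [x,\xi]\mapsto[\varphi(x),\bar\xi]\quad(\text{sign }-).
\]
This is well defined: for the sign $-$, the pair $(x+\theta c,\xi)$ goes to $[\varphi(x)-\theta c',\bar\xi]=[\varphi(x),\overline{e^{2\pi i\theta}\xi}]$, the image of $(x,e^{2\pi i\theta}\xi)$, and for the sign $+$ the same holds without conjugation. The map is a diffeomorphism $W_T\to W_{T'}$ that preserves cores and equals $\varphi\times\mathrm{id}$ on the collar, so it glues smoothly to $\varphi$ on $M$. Signs multiply under composition, so the extension of $\varphi^j$ is $g^j$, and the extension of the identity is the identity. Hence $g$ and $\varphi$ have the same order.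
\end{proof}

\subsection{Induction on the JSJ decomposition}
A torus in a $3$-manifold is \emph{incompressible} if no essential curve on it bounds a disk whose interior misses the torus. A manifold is \emph{atoroidal} if each incompressible torus is parallel to a boundary component, and \emph{Seifert fibered} if it is a union of disjoint circles, each with a neighborhood that is a fibered solid torus. Let $E$ be the exterior of a nontrivial knot. A family of disjoint incompressible tori that cuts $E$ into Seifert fibered or atoroidal pieces and is minimal under inclusion is unique up to isotopy; this is the \emph{JSJ family}. By Thurston's theorem a piece that is not Seifert fibered has a complete hyperbolic structure of finite volume on its interior.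

\begin{theorem}\label{thm:obstruction}
If $K$ is amphicheiral, then $\ell(K)\in\mathcal S$. If $K$ is negative amphicheiral, then $\ell(K)$ is a perfect square.
\end{theorem}

\begin{proof}
The unknot has $\ell=1$. For nontrivial $K$ we prove both statements by induction on the number of JSJ pieces of $E=E(K)$. Let $h$ be a mirror symmetry, negative for the second statement. After an isotopy that keeps $K$ invariant, $h$ preserves $N(K)$ and, by uniqueness, the JSJ family. Let $M$ be the piece containing $\partial E$, so $h(M)=M$, and let $T_1,\dots,T_m$ be its other boundary tori.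

\emph{Step 1: companions.} Each $T_i$ separates $S^3$. Let $X_i$ be the side not containing $K$ and $V_i$ the other side. The $X_i$ are disjoint, $E=M\cup X_1\cup\dots\cup X_m$, and $h$ permutes them. Since $T_i$ is incompressible in $E\supset X_i$, the side $X_i$ is not a solid torus. By Alexander's theorem $V_i$ is one, and $X_i$ is the exterior of its core $C_i$, a nontrivial knot. The JSJ tori of $E$ in $\operatorname{int}X_i$ cut $X_i$ into pieces of $E$. If a proper subfamily sufficed for $X_i$, a proper subfamily would suffice for $E$. So they form the JSJ family of $X_i$, and $X_i$ has fewer pieces than $E$. Lemma~\ref{lem:untie} gives a knot $P$ in $S^3=N(P)\cup M\cup Q_1\cup\dots\cup Q_m$ satisfying \eqref{eq:satellite}.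

\emph{Step 2: the product over companions.} If $h(X_i)=X_{i'}$, then $h(V_i)=V_{i'}$ and $h(K)=K$, so $|w_i|=|w_{i'}|$, and $\ell(C_i)=\ell(C_{i'})$ by (A2). An orbit of length $r$ with $w_i\ne0$ thus contributes $\ell(C_i)^r$ to \eqref{eq:satellite}, a square if $r$ is even. Let $r$ be odd. Then $f=h^r$ reverses orientation and $f(V_i)=V_i$. It preserves the meridian slope of $V_i=S^1\times D^2$, so after an isotopy near $T_i$ it has the form $(\xi_1,\xi_2)\mapsto(\xi_1^{\pm1},\xi_1^{\,j}\xi_2^{\pm1})$ on $T_i=S^1\times S^1$. Redefining $f$ on $V_i$ by extending this formula radially in $\xi_2$, we get a mirror symmetry of $C_i$ that acts on $H_1(V_i)$ as $h^r$ does. By induction $\ell(C_i)\in\mathcal S$. If $h$ is negative, then $h^r$ sends $[K]=w_i[C_i]$ to its negative; as $w_i\ne0$, the symmetry of $C_i$ is negative, and $\ell(C_i)$ is a square by induction. Since $\mathcal S$ and the set of squares are closed under multiplication, it remains to treat $\ell(P)$.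

\emph{Step 3: $M$ Seifert fibered.} By Jaco and Shalen~\cite{JS} (see also Budney~\cite{Budney}) there are three possibilities.
\begin{itemize}
\item[(i)] $K$ is a nontrivial $(a,b)$ torus knot and $M=E$.
\item[(ii)] $K$ is the $(a,b)$ cable of $C_1$, a curve on a torus parallel to $T_1$ in $V_1$ with winding number $a\ge2$, and $M=V_1\setminus\operatorname{int}N(K)$ is a cable space.
\item[(iii)] $M$ is a composing space, the product of a disk with $m\ge2$ holes and a circle, and $K=C_1\#\dots\#C_m$.
\end{itemize}
In (i) and (ii) the Seifert fibration of $M$ is unique up to isotopy, so $h$ preserves the slope of its fibers on $\partial E$. Such a fiber is a parallel of $K$ on the torus that carries $K$, and its class is $\pm(\lambda_K+ab\,\mu_K)$. By \eqref{eq:signs}, $h$ sends this class to $\pm(\lambda_K-ab\,\mu_K)$, so $ab=0$. But $|a|,|b|\ge2$ in (i), and in (ii) $b$ is prime to $a\ge2$ and hence nonzero. So (i) and (ii) do not occur. In (iii), $w_i=\pm1$ and $\Delta_K=\prod\Delta_{C_i}$ by (A3), so $\ell(P)=1$ by \eqref{eq:satellite}.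

\emph{Step 4: $M$ hyperbolic.} By Mostow--Prasad rigidity $h|_M$ is homotopic to an isometry $f$, and the isometry group is finite; by Waldhausen's theorem the homotopy can be replaced by an isotopy. Let $f$ have order $2^\nu q$ with $q$ odd, and put $\varphi=f^q$. It has order $2^\nu$, is isotopic to $h^q|_M$, and reverses orientation because $q$ is odd. Consider the slopes given by $\mu_K$ on $\partial E$ and the longitude of $X_i$ on $T_i$. The map $h$ permutes them, by \eqref{eq:signs} and because the longitude is determined by the manifold $X_i$. Hence so does $\varphi$. The Dehn filling along these slopes is $N(P)\cup M\cup Q_1\cup\dots\cup Q_m=S^3$. By Lemma~\ref{lem:fill}, $\varphi$ extends to an orientation-reversing diffeomorphism $g$ of $S^3$ of order $2^\nu$, and $g(P)=P$ because $\varphi$ preserves $\partial E$. The group $H_1(\partial E)/\langle\mu_K\rangle$ equals both $H_1(N(K))$ and $H_1(N(P))$, and $\varphi$ acts on it as $h^q$ does, hence as $h$ does. So $g$ is negative if and only if $h$ is. Propositions~\ref{prop:neg} and~\ref{prop:pos} give $\ell(P)\in\mathcal S$, and $\ell(P)$ is a square if $h$ is negative.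
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $c$ is the leading coefficient for an amphicheiral knot $K$, then $|c|=\ell(K)\in\mathcal S$ by Theorem~\ref{thm:obstruction}, so $c\not\equiv2\pmod4$. Conversely, there are three residue classes to realize.

If $c\equiv1\pmod4$, take $\varepsilon=1$ in Theorem~\ref{thm:family}. The polynomial has degree at most $8$, and the coefficient of $z^8$ is $1+4(k+1)=4k+5$, which is odd and hence nonzero. Put $k=(c-5)/4$.

If $c\equiv3\pmod4$, the previous case gives a positive amphicheiral knot $K$ with leading coefficient $-c$. Then $K\#4_1$ is positive amphicheiral, and its polynomial $(1-z^2)C_K$ has leading coefficient $c$.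

If $c=4m\neq0$, take $\varepsilon=0$ and $k=m-1$. Then $C_K=1-4(m-1)^2z^2+4mz^4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Necessity is the second statement of Theorem~\ref{thm:obstruction}. Conversely, let $n\ge1$ and let $J_n$ be the knot of Section~\ref{sec:conv} with $C_{J_n}=1+nz^2$. The sum $K=J_n\#(-J_n^*)$ is invariant under the reflection in a $2$-sphere that meets it in two points, and this reflection reverses its orientation. Its polynomial $(1+nz^2)^2$ has leading coefficient $n^2$. The sum $K\#4_1$ is again negative amphicheiral and has leading coefficient $-n^2$.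
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:prime}]
By Theorem~\ref{thm:main}, $\pm2$ does not occur and every odd prime does.
\end{proof}

For odd $p$ no connected sum is needed. With $\varepsilon=1$ in Theorem~\ref{thm:family}, the value $k=(p-5)/4$ gives leading coefficient $p$ when $p\equiv1\pmod4$, and $k=-(p+5)/4$ gives $-p$ when $p\equiv3\pmod 4$. For $p=5$ this is Example~\ref{ex:five}; for $p=3$ we have $k=-2$ and
\[
C_K(z)=(1+z^2)^2(1-14z^2-3z^4).
\]
A prime is not a square, so by Theorem~\ref{thm:negative} these knots are amphicheiral only through symmetries that preserve the orientation of the knot.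

\begin{thebibliography}{9}

\bibitem{Budney} Budney, \emph{JSJ-decompositions of knot and link complements in $S^3$}, 2006.

\bibitem{CM} James Conant and Vajira Manathunga, \emph{The Conway Polynomial and Amphicheiral Knots}, arXiv:1608.04453 (2016).

\bibitem{JS} Jaco and Shalen, \emph{Seifert fibered spaces in 3-manifolds}, 1979.

\bibitem{Milnor} Milnor, \emph{Infinite cyclic coverings}, 1968.

\bibitem{MB} Morgan and Bass, eds., \emph{The Smith Conjecture}, 1984.

\bibitem{Murasugi} Murasugi, \emph{On periodic knots}, 1971.

\bibitem{Torres} Torres, 1953.

\end{thebibliography}
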